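\title{Jacobian algebras do not determine their mutations}

\begin{abstract}
Derksen, Weyman and Zelevinsky asked whether the Jacobian algebra of the mutation of a quiver with potential is determined, up to isomorphism, by the Jacobian algebra of the quiver with potential itself. We show that the answer is no over every algebraically closed field. On a quiver with eleven vertices and no oriented $2$-cycles we give potentials $W_\lambda$, $\lambda\in K^*$, with one and the same finite-dimensional Jacobian algebra, and we classify the Jacobian algebras of their mutations at one vertex; they fall into infinitely many isomorphism classes. As a complement, we show that the answer is yes for homogeneous potentials of the same degree $m\ge 3$ when the characteristic does not divide $m$.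
\end{abstract}

\section{The question and the results}\label{sec:intro}

A potential on a quiver is a formal linear combination of oriented cycles. Its Jacobian algebra is the quotient of the complete path algebra by the cyclic derivatives of the potential, much as one divides a power series ring by the partial derivatives of a function. Passing from a potential to the ideal of its derivatives loses information; for instance, $W$ and $\lambda W$ give the same ideal. Mutation, on the other hand, is an operation defined by a formula in the potential. This paper is about whether the information lost in the Jacobian algebra can reappear after mutation.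

\subsection{Quivers with potential}

Throughout, $K$ is an algebraically closed field. Let $Q$ be a finite quiver without loops, with vertex set $Q_0$ and arrow set $Q_1$; oriented $2$-cycles are allowed. The quivers that we mutate are connected, but the definitions do not use this, and the summands of the direct sums below need not be connected. Paths are composed from left to right: for arrows $a:i\to j$ and $b:j\to l$, the product $ab$ is the path $i\to j\to l$. Let $R=\prod_{i\in Q_0}Ke_i$, where $e_i$ is the trivial path at $i$. The \emph{complete path algebra} $K\langle\langle Q\rangle\rangle$ is the completion of the path algebra $KQ$ with respect to the ideal generated by the arrows. Its elements are the possibly infinite linear combinations of paths. We write $\mathfrak m$ for the ideal of those combinations that involve no trivial path; closures are taken in the $\mathfrak m$-adic topology. The algebra $K\langle\langle Q\rangle\rangle$ and its quotients considered below contain $R$, and an \emph{isomorphism of $R$-algebras} is an algebra isomorphism that is the identity on $R$.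

A \emph{potential} on $Q$ is an element $W$ of the closure of the span of all cycles (which have length at least $2$), and $(Q,W)$ is a \emph{quiver with potential}, or QP. For an arrow $a$ and a cycle $a_1\cdots a_d$, the \emph{cyclic derivative} is
\[
\partial_a(a_1\cdots a_d)=\sum_{p\,:\,a_p=a}a_{p+1}\cdots a_d\,a_1\cdots a_{p-1},
\]
extended linearly and continuously to potentials. If $a:i\to j$, then $\partial_aW$ is a combination of paths from $j$ to $i$. Let $\mathcal J(W)$ be the closure of the two-sided ideal generated by all $\partial_aW$, $a\in Q_1$. The \emph{Jacobian algebra} is the $R$-algebra $\mathcal P(Q,W)=K\langle\langle Q\rangle\rangle/\mathcal J(W)$.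

Two potentials are \emph{cyclically equivalent} if their difference lies in the closure of the span of the elements $a_1a_2\cdots a_d-a_2\cdots a_da_1$, taken over all cycles $a_1\cdots a_d$. Two QPs $(Q,W)$ and $(Q',W')$ on the same vertex set are \emph{right-equivalent} if there is an isomorphism of $R$-algebras $\varphi:K\langle\langle Q\rangle\rangle\to K\langle\langle Q'\rangle\rangle$ such that $\varphi(W)$ is cyclically equivalent to $W'$. Right-equivalent QPs have Jacobian algebras that are isomorphic as $R$-algebras.

The \emph{direct sum} of two QPs on the same vertex set has as arrow set the disjoint union of the two arrow sets and as potential the sum of the two potentials. A QP is \emph{reduced} if its potential, up to cyclic equivalence, involves no $2$-cycles, and \emph{trivial} if its potential is a linear combination of $2$-cycles and its Jacobian algebra is $R$. The splitting theorem of Derksen, Weyman and Zelevinsky says that every QP on a quiver without loops is right-equivalent to the direct sum of a reduced QP and a trivial QP, that the reduced summand is unique up to right-equivalence,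 and that its Jacobian algebra is isomorphic, as an $R$-algebra, to that of the original QP. This summand is the \emph{reduced part}.

\subsection{Mutation}

Let $k$ be a vertex of $Q$ through which no oriented $2$-cycle passes. Replace $W$ by a cyclically equivalent potential in which no cycle starts at $k$. The \emph{premutation} $\tilde\mu_k(Q,W)=(\widetilde Q,\widetilde W)$ is obtained in three steps.
\begin{enumerate}
\item[(i)] For each pair of arrows $a:i\to k$ and $b:k\to j$, add an arrow $[ab]:i\to j$. (Here $i\ne j$ by the assumption on $k$, so no loops are created.)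
\item[(ii)] Replace each arrow $c$ incident to $k$ by a reversed arrow $c^*$.
\item[(iii)] Put $\widetilde W=[W]+\sum_{a,b}[ab]\,b^*a^*$, where $[W]$ is obtained from $W$ by substituting $[ab]$ for each occurrence of $ab$.
\end{enumerate}
The \emph{mutation} $\mu_k(Q,W)$ is the reduced part of $\tilde\mu_k(Q,W)$. It is well defined up to right-equivalence, so the $R$-algebra $\mathcal P(\mu_k(Q,W))$ is well defined up to isomorphism, and by the splitting theorem it is isomorphic to $\mathcal P(\widetilde Q,\widetilde W)$.

\begin{example}\label{ex:triangle}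
Let $Q$ be the triangle $a:1\to k$, $b:k\to 2$, $c:2\to 1$ with $W=abc$. The relations of $\mathcal P(Q,W)$ are $bc=ca=ab=0$. With $x=[ab]$ we get $\widetilde W=xc+xb^*a^*$, and the derivatives with respect to $c,x,a^*,b^*$ are $x$, $c+b^*a^*$, $xb^*$, $a^*x$. So $x=0$ and $c=-b^*a^*$, and $\mathcal P(\widetilde Q,\widetilde W)$ is the path algebra of $2\to k\to 1$. The substitution $c\mapsto c-b^*a^*$ turns $\widetilde W$ into $xc$, so the reduced part is the quiver $2\to k\to1$ with zero potential.
\end{example}

\subsection{The question}

The following was posed as an open question by Derksen, Weyman and Zelevinsky (their Question~12.2); our source for it is Mizuno's paper \cite{Mizuno}.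

\medskip
\noindent\textbf{Question.} \emph{Let $(Q,W)$ and $(Q',W')$ be reduced QPs on quivers without loops with the same vertex set, and let $k$ be a vertex through which no oriented $2$-cycle passes, in $Q$ and in $Q'$. Suppose that $\mathcal P(Q,W)\cong\mathcal P(Q',W')$ as $R$-algebras. Must $\mathcal P(\mu_k(Q,W))\cong\mathcal P(\mu_k(Q',W'))$ as $R$-algebras?}
\medskip

The first cases one tries suggest the answer yes. If the two QPs are right-equivalent, so are their premutations \cite[Theorem~5.2]{DWZ}, and hence their mutations. If $W'=\lambda W$ with $\lambda\in K^*$, the premutated potential is $\lambda[W]+\sum[ab]b^*a^*$; multiplying $a^*$ by $\lambda$ for every arrow $a$ ending at $k$ turns it into $\lambda\widetilde W$, which has the same Jacobian ideal as $\widetilde W$. If $k$ is a sink, no cycle passes through $k$, so mutation reverses the arrows at $k$ and keeps $W$. With $e=1-e_k$ and $B=e\,\mathcal P(Q,W)\,e$, the mutated algebra is $Ke_k\oplus\bigoplus_{a:i\to k}a^*e_iB\oplus B$. It depends only on $B$ and on the numbers of arrows $i\to k$, and these numbers can be read off from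 $\mathcal P(Q,W)$ (Section~\ref{sec:prelim}). Nevertheless the answer is no.

\subsection{The results}

Fix an integer $n\ge 3$ with $n\ne0$ in $K$; for example $n=3$ if $\operatorname{char}K\neq3$ and $n=4$ if $\operatorname{char}K=3$. Let $Q$ be the quiver on the left of Figure~\ref{fig:quivers}. Its vertices are $k,1,\dots,5,1',\dots,5'$, and its arrows are
\[
\begin{aligned}
&a:1\to k,\qquad b:k\to2,\qquad c:2\to1,\qquad d_1:1\to3,\qquad d_2:3\to2,\\
&f_1:1\to4,\qquad f_2:4\to5,\qquad f_3:5\to1,
\end{aligned}
\]
together with primed copies $a':1'\to k$, $b':k\to 2'$, $c':2'\to1'$, and so on. Only the vertex $k$ is shared by the two halves. The quiver $Q$ is connected and has no loops and no oriented $2$-cycles, so every QP on it is reduced and can be mutated at $k$. Put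
\[
d=d_1d_2,\qquad v=dc,\qquad w=f_1f_2f_3,\qquad h=vw+v^n+w^n,
\]
define $d',v',w',h'$ by the same formulas in the primed arrows, and for $\lambda\in K^*$ let
\[
W_\lambda=(abc+h)+\lambda\,(a'b'c'+h').
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,every node/.style={font=\small,inner sep=1.5pt}]
\foreach \s/\X in {L/0,R/7.4}{
\begin{scope}[shift={(\X,0)}]
\node (k\s) at (0,0) {$k$};
\node (n1\s) at (-1.4,1.3) {$1$}; \node (n2\s) at (-1.4,-1.3) {$2$};
\node (n3\s) at (-2.9,0) {$3$}; \node (n4\s) at (-2.4,2.6) {$4$};
\node (n5\s) at (-0.5,2.6) {$5$};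
\node (p1\s) at (1.4,-1.3) {$1'$}; \node (p2\s) at (1.4,1.3) {$2'$};
\node (p3\s) at (2.9,0) {$3'$}; \node (p4\s) at (2.4,-2.6) {$4'$};
\node (p5\s) at (0.5,-2.6) {$5'$};
\draw[->] (n1\s) -- node[above left] {$d_1$} (n3\s);
\draw[->] (n3\s) -- node[below left] {$d_2$} (n2\s);
\draw[->] (n1\s) -- node[left] {$f_1$} (n4\s);
\draw[->] (n4\s) -- node[above] {$f_2$} (n5\s);
\draw[->] (n5\s) -- node[right] {$f_3$} (n1\s);
\draw[->] (p1\s) -- node[below right] {$d_1'$} (p3\s);
\draw[->] (p3\s) -- node[above right] {$d_2'$} (p2\s);
\draw[->] (p1\s) -- node[right] {$f_1'$} (p4\s);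
\draw[->] (p4\s) -- node[below] {$f_2'$} (p5\s);
\draw[->] (p5\s) -- node[left] {$f_3'$} (p1\s);
\end{scope}}
\draw[->] (n1L) -- node[above right] {$a$} (kL);
\draw[->] (kL) -- node[below right] {$b$} (n2L);
\draw[->] (p1L) -- node[below left] {$a'$} (kL);
\draw[->] (kL) -- node[above left] {$b'$} (p2L);
\draw[->] (n2L) -- node[left] {$c$} (n1L);
\draw[->] (p2L) -- node[right] {$c'$} (p1L);
\draw[->] (kR) -- node[above right] {$a^*$} (n1R);
\draw[->] (n2R) -- node[below right] {$b^*$} (kR);
\draw[->] (kR) -- node[below left] {$a'^*$} (p1R);
\draw[->] (p2R) -- node[above left] {$b'^*$} (kR);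
\draw[->] (n1R) -- node[above] {$y$} (p2R);
\draw[->] (p1R) -- node[below] {$y'$} (n2R);
\draw[->,dashed] (n2R) to[bend left=14] node[left] {$c$} (n1R);
\draw[->,dashed] (n1R) to[bend left=14] node[right] {$x$} (n2R);
\draw[->,dashed] (p2R) to[bend left=14] node[right] {$c'$} (p1R);
\draw[->,dashed] (p1R) to[bend left=14] node[left] {$x'$} (p2R);
\end{tikzpicture}
\caption{Left: the quiver $Q$, whose two halves share only the vertex $k$. Right: the quiver $\widetilde Q$ of the premutation at $k$, with new arrows $x=[ab]$, $y=[ab']$, $y'=[a'b]$, $x'=[a'b']$. The arrows $y,y'$ join the two halves. The four dashed arrows are expressed through the others by the relations of the Jacobian algebra. Rotation by $180^\circ$ exchanges primed and unprimed vertices and arrows.}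
\label{fig:quivers}
\end{figure}

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(1)] The ideal $\mathcal J(W_\lambda)$ does not depend on $\lambda\in K^*$. So all $\mathcal P(Q,W_\lambda)$ are the same $R$-algebra, and it is finite-dimensional.
\item[(2)] For $\lambda,\theta\in K^*$, the algebras $\mathcal P(\mu_k(Q,W_\lambda))$ and $\mathcal P(\mu_k(Q,W_\theta))$ are isomorphic as $R$-algebras if and only if $(\lambda/\theta)^{n-2}=1$.
\item[(3)] They are isomorphic as $K$-algebras if and only if $(\lambda/\theta)^{n-2}=1$ or $(\lambda\theta)^{n-2}=1$.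
\end{enumerate}
\end{theorem}

Since $K$ is infinite, there is $\lambda\in K^*$ with $\lambda^{n-2}\ne1$, and then $(Q,W_1)$ and $(Q,W_\lambda)$ answer the Question in the negative. By part (3), at most $2(n-2)$ values of the parameter give the same algebra, so the single algebra $\mathcal P(Q,W_\lambda)$ gives rise to infinitely many pairwise non-isomorphic algebras $\mathcal P(\mu_k(Q,W_\lambda))$.

The potential $W_\lambda$ has terms of lengths $3$, $6$ and $3n$. The second theorem, which is not needed for the answer, shows that some inhomogeneity is forced.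

\begin{theorem}\label{thm:B}
Let $(Q,W)$ and $(Q',W')$ be QPs on the same vertex set, with $W$ and $W'$ homogeneous of the same degree $m\ge3$ for path length, and suppose that $\operatorname{char}K$ does not divide $m$. If $\mathcal P(Q,W)\cong\mathcal P(Q',W')$ as $R$-algebras, then $(Q,W)$ and $(Q',W')$ are right-equivalent. Consequently $\mathcal P(\mu_k(Q,W))\cong\mathcal P(\mu_k(Q',W'))$ for every $k$ at which mutation is defined.
\end{theorem}

Section~\ref{sec:idea} explains the mechanism of Theorem~\ref{thm:A} for the simplest kind of isomorphism. Part (1) is proved in Section~\ref{sec:before}, parts (2) and (3) in Sections~\ref{sec:after}--\ref{sec:overK}, and Theorem~\ref{thm:B} in Section~\ref{sec:homog}.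

\section{Complete path algebras}\label{sec:prelim}

In this section $Q$ is any finite quiver without loops.

\begin{lemma}\label{lem:basic}
Let $J\subseteq\mathfrak m$ be a closed two-sided ideal of $K\langle\langle Q\rangle\rangle$, let $P=K\langle\langle Q\rangle\rangle/J$, and let $\mathfrak r$ be the image of $\mathfrak m$ in $P$.
\begin{enumerate}
\item[(a)] The ideal $\mathfrak r$ is the Jacobson radical of $P$, $P/\mathfrak r=R$, and $\bigcap_N\mathfrak r^N=0$.
\item[(b)] Suppose that $J$ is the closure of the ideal generated by $\rho_1,\dots,\rho_l$, each lying in $e_i\mathfrak m^Ne_j$ for some $i,j$. Then $J+\mathfrak m^{N+1}=\operatorname{span}\{\rho_1,\dots,\rho_l\}+\mathfrak m^{N+1}$.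
\item[(c)] If $J$ contains all paths of length $N$, then $P$ is finite-dimensional and spanned by the paths of length less than $N$.
\item[(d)] Let $M=\bigoplus_iM_i$ be a finite-dimensional representation of $Q$, with arrows $a:i\to j$ acting from the right as linear maps $M_i\to M_j$. If all sufficiently long paths act as zero and all $\partial_aW$ act as zero, then $M$ is a right $\mathcal P(Q,W)$-module.
\end{enumerate}
\end{lemma}

\begin{proof}
A series all of whose terms have length at least $N$ is a finite sum $\sum_p p\,u_p$ over the paths $p$ of length $N$. So $\mathfrak m^N$ is the set of these series and is generated by the paths of length $N$; this gives (c).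

(a) For $u\in\mathfrak m$ the element $1-u$ has the inverse $\sum_j u^j$, so $\mathfrak r$ lies in the Jacobson radical, and $P/\mathfrak r=R$ is semisimple. That $J$ is closed means $J=\bigcap_N(J+\mathfrak m^N)$.

(b) Modulo $\mathfrak m^{N+1}$ we have $u\rho_ju'\equiv u_0\rho_ju_0'\in K\rho_j$, where $u_0,u_0'\in R$ are the constant terms of $u,u'$. So the ideal generated by the $\rho_j$ lies in $\operatorname{span}\{\rho_j\}+\mathfrak m^{N+1}$, and this subspace is closed because it contains $\mathfrak m^{N+1}$.

(d) If paths of length $N$ act as zero, $M$ is a module over $K\langle\langle Q\rangle\rangle/\mathfrak m^N$. Its annihilator in $K\langle\langle Q\rangle\rangle$ is a two-sided ideal containing $\mathfrak m^N$, hence closed, so it contains $\mathcal J(W)$.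
\end{proof}

For $P$ as in the lemma, the \emph{Gabriel quiver} of $P$ has vertex set $Q_0$ and $\dim e_i(\mathfrak r/\mathfrak r^2)e_j$ arrows $i\to j$. By (a) it is an invariant of the $R$-algebra $P$. If $J\subseteq\mathfrak m^2$, as for the Jacobian ideal of a reduced QP, then $\mathfrak r/\mathfrak r^2=\mathfrak m/\mathfrak m^2$ and the Gabriel quiver is $Q$.

Let $E=\operatorname{span}Q_1$, an $R$-bimodule. Choose for every arrow $a:i\to j$ an element $F(a)\in e_i\mathfrak me_j$. Substituting $F(a)$ for $a$ defines a continuous endomorphism $F$ of the $R$-algebra $K\langle\langle Q\rangle\rangle$. Its \emph{linear part} is the bimodule map $L:E\to E$ with $F(a)\equiv L(a)\bmod\mathfrak m^2$; we also write $L$ for the endomorphism of $K\langle\langle Q\rangle\rangle$ obtained by substituting $L(a)$ for $a$.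

\begin{lemma}\label{lem:subst}
\begin{enumerate}
\item[(a)] If the linear part of $F$ is bijective, then $F$ is an automorphism.
\item[(b)] Let $L(a)=\sum_bl_{ba}b$ be a bimodule automorphism of $E$ and $W$ a potential. Then $\partial_b(L(W))=\sum_al_{ba}L(\partial_aW)$ for every arrow $b$. Hence the elements $\partial_b(L(W))$ span the image under $L$ of the span of the $\partial_aW$, and $L(\mathcal J(W))=\mathcal J(L(W))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $\mathfrak m^N/\mathfrak m^{N+1}=E^{\otimes_RN}$ the map $F$ induces $L^{\otimes N}$, which is bijective. So $F$ is injective (look at the lowest term), and it is surjective by successive approximation.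

(b) For a cycle $a_1\cdots a_d$, expand $L(a_1)\cdots L(a_d)$ and collect the terms in which $b$ is taken from the $p$-th factor. This gives $\partial_b(L(a_1\cdots a_d))=\sum_pl_{ba_p}L(a_{p+1}\cdots a_{p-1})$, which is the formula. The matrix $(l_{ba})$ is invertible, and $L$ is a homeomorphism.
\end{proof}

A \emph{rescaling} is an automorphism $\psi$ that multiplies each arrow $z$ by a scalar $s_z\in K^*$. For it, Lemma~\ref{lem:subst}(b) reads $\partial_z(\psi(W))=s_z\,\psi(\partial_zW)$. In particular, if $\psi(W)=\tau W'$ with $\tau\in K^*$, then $\mathcal P(Q,W)\cong\mathcal P(Q,W')$ as $R$-algebras.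

\section{The mechanism}\label{sec:idea}

We return to the quiver $Q$ of Figure~\ref{fig:quivers}. No cycle of $W_\lambda$ starts at $k$. With
\[
x=[ab]:1\to2,\qquad y=[ab']:1\to2',\qquad y'=[a'b]:1'\to2,\qquad x'=[a'b']:1'\to2',
\]
the premutated potential is
\begin{equation}\label{eq:Wtilde}
\widetilde W_\lambda=xc+h+\lambda\,(x'c'+h')+xb^*a^*+yb'^*a^*+y'b^*a'^*+x'b'^*a'^* .
\end{equation}
Put $P_\lambda=\mathcal P(\widetilde Q,\widetilde W_\lambda)$. Since $P_\lambda\cong\mathcal P(\mu_k(Q,W_\lambda))$ as $R$-algebras, parts (2) and (3) of Theorem~\ref{thm:A} are statements about $P_\lambda$, and we never need to compute a reduced part.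

The derivative $\partial_zW$ sees only the cycles of $W$ that contain $z$. As a generator of an ideal it matters only up to a scalar, so it records the ratios of the coefficients of these cycles and nothing more. Call two cycles of $W$ \emph{linked} if they share an arrow. In $W_\lambda$ no primed cycle is linked to an unprimed one, so the Jacobian ideal does not see $\lambda$. In $\widetilde W_\lambda$ the new cycles through $k$ produce the chain of links
\begin{equation}\label{eq:chain}
vw\overset{c}{\,\text{---}\,}xc\overset{x}{\,\text{---}\,}xb^*a^*\overset{a^*}{\,\text{---}\,}yb'^*a^*\overset{b'^*}{\,\text{---}\,}x'b'^*a'^*\overset{x'}{\,\text{---}\,}x'c'\overset{c'}{\,\text{---}\,}v'w' ,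
\end{equation}
where the shared arrow is written above each link.

Let us see what this does to the simplest isomorphisms, for $n=3$. Let $\psi$ be a rescaling of $K\langle\langle\widetilde Q\rangle\rangle$ such that $\psi(\partial_z\widetilde W_\lambda)$ is a scalar multiple of $\partial_z\widetilde W_\theta$ for every arrow $z$; such a $\psi$ induces an isomorphism $P_\lambda\to P_\theta$. By Lemma~\ref{lem:subst}(b) the condition says $\partial_z(\psi(\widetilde W_\lambda))=\tau_z\,\partial_z\widetilde W_\theta$ for some $\tau_z\in K^*$. For a cycle $C$ of \eqref{eq:Wtilde}, let $r_C$ be the coefficient of $C$ in $\psi(\widetilde W_\lambda)$ divided by its coefficient in $\widetilde W_\theta$. Different cycles through $z$ contribute different paths to $\partial_z$, with nonzero coefficients since $n\ne0$ in $K$. So $r_C=\tau_z$ for all $C$ through $z$, and linked cycles have the same $r_C$. Let $\psi(v)=sv$, $\psi(w)=tw$, $\psi(v')=s'v'$, $\psi(w')=t'w'$. The chain \eqref{eq:chain} gives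
\[
st=r_{vw}=r_{v'w'}=(\lambda/\theta)\,s't' .
\]
The links $v^3\overset{d_1}{\,\text{---}\,}vw\overset{f_1}{\,\text{---}\,}w^3$ give $st=s^3=t^3$. Hence $t=s^2$, then $s^3=t^3=s^6$, so $s^3=1$ and $st=1$. The same links in the primed half give $s't'=1$. Therefore $\lambda=\theta$.

Two ingredients are at work. Mutation ties the scales of the two halves together, and $h$ is chosen so that neither half can change its scale. The first ingredient alone does not suffice: for two triangles glued at $k$, with potential $abc+\lambda a'b'c'$, the rescaling $c'\mapsto\lambda^{-1}c'$ removes $\lambda$ even before mutation. For $h=vw+v^n$ the choice $t=s^{n-1}$ multiplies $h$ by $s^n$, which is arbitrary; the third term $w^n$ is what makes the system $st=s^n=t^n$ rigid. The cycle $v$ contains $c$ so that $h$ is linked to $abc$, and the vertices $3,4,5$ serve to avoid loops and $2$-cycles.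

The difficulty is that an isomorphism $P_\lambda\to P_\theta$ need not be a rescaling, and rigidity under rescalings can be an illusion. For $h=v^2+v^3$ the link gives $s^2=s^3$, so $s=1$. But if $\operatorname{char}K\ne2$ and $u$ is the power series in $v$ with constant term $e_1$ and $u^2=e_1+v$, then the substitution $d_1\mapsto ud_1$ sends $abc+v^2$ to $abc+v^2+v^3$, and $abc+v^2$ can be multiplied by any scalar. For $h=vw+v^n+w^n$ the substitution $v\mapsto v+w^{n-1}$, which would absorb $w^n$ into $vw$, is not available, because an isomorphism of $R$-algebras must send $v$ to a combination of paths through the vertex $2$. The proof makes this precise. We show that the spaces $e_iP_\lambda e_j$ are so small that every isomorphism has well-controlled leading coefficients (Lemma~\ref{lem:span}), and so large that each link of \eqref{eq:chain} still forces an equation between these coefficients (Lemma~\ref{lem:test}).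

\section{The algebra before mutation}\label{sec:before}

Put
\[
g=w+nv^{n-1},\qquad q=v+nw^{n-1},
\]
and define $g',q'$ by the same formulas with primes. The \emph{block arrows} are $c,d_1,d_2,f_1,f_2,f_3$ and their primed copies; they belong to both $Q$ and $\widetilde Q$. A \emph{block path} is a path in unprimed block arrows only or in primed block arrows only. Since $vw=d_1d_2c\,f_1f_2f_3$, we have $\partial_ch=wd+nv^{n-1}d=gd$, and the derivatives of $h$ with respect to $d_1,d_2,f_1,f_2,f_3$ give the \emph{block relations}
\begin{equation}\label{eq:B}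
d_2cg=0,\qquad cgd_1=0,\qquad f_2f_3q=0,\qquad f_3qf_1=0,\qquad qf_1f_2=0 .
\end{equation}
These five arrows occur in $W_\lambda$ and in $\widetilde W_\lambda$ only through $h$. So \eqref{eq:B} and its primed version hold both in $\mathcal P(Q,W_\lambda)$ and in $P_\lambda$.

\begin{lemma}\label{lem:block}
In $\mathcal P(Q,W_\lambda)$ and in $P_\lambda$ the following hold, together with their primed versions.
\begin{enumerate}
\item[(a)] $vw=wv=-nv^n=-nw^n$.
\item[(b)] $v^iw^j=0$ for $i,j\ge1$ with $i+j\ge3$; moreover $v^n=w^n$ and $v^{n+1}=w^{n+1}=0$.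
\item[(c)] Every block path of length greater than $3n+4$ is zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From \eqref{eq:B} we get $vg=d_1(d_2cg)=0$, $wq=f_1(f_2f_3q)=0$ and $qw=(qf_1f_2)f_3=0$. These say $vw=-nv^n$, $wv=-nw^n$ and $vw=-nw^n$.

(b) Using (a) twice,
\[
v^2w=v(-nw^n)=-n(vw)w^{n-1}=n^2v^nw^{n-1}=v^2w\cdot n^2v^{n-2}w^{n-2}.
\]
As $n\ge3$, the element $n^2v^{n-2}w^{n-2}$ lies in the radical, so $e_1-n^2v^{n-2}w^{n-2}$ is invertible in the corner algebra at $e_1$, and $v^2w=0$. Then $vw^2=w(vw)=-nwv^n=0$. This gives the first claim. Since $n\ne0$ in $K$, (a) gives $v^n=w^n$, $v^{n+1}=-n^{-1}v^2w=0$ and $w^{n+1}=-n^{-1}vw^2=0$.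

(c) The unprimed block arrows form two triangles glued at $1$, and the cycles at $1$ that do not revisit $1$ are $v$ and $w$. So a block path either avoids $1$, and has length at most $1$, or is a path of length at most $2$ ending at $1$, followed by a word in $v,w$, followed by a path of length at most $2$. If the length exceeds $3n+4$, the word has at least $n+1$ letters and vanishes by (a) and (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
For an unprimed arrow $z$, the derivative $\partial_zW_\lambda$ does not involve $\lambda$; for a primed arrow it is $\lambda\,\partial_zW_1$. Hence $\mathcal J(W_\lambda)=\mathcal J(W_1)$. Besides \eqref{eq:B}, the relations are the derivatives with respect to $a,b,c$,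
\[
bc=0,\qquad ca=0,\qquad ab=-gd,
\]
and the primed versions of all of these.

A path of length at least $2$ starting at $k$ begins with $bc$ or $b'c'$, so it is zero. Take a path starting at a vertex other than $k$ and replace every subpath $ab$ by $-gd$ and every $a'b'$ by $-g'd'$. The result is a combination of paths that are at least as long and pass through $k$ only via $ab'$ or $a'b$. The only arrow out of $2'$ is $c'$, and $b'c'=0$; the only arrow out of $2$ is $c$, and $bc=0$. So a nonzero such path contains $ab'$ or $a'b$ only as its last two arrows, and it is a block path followed by at most two arrows. By Lemma~\ref{lem:block}(c), all paths of length greater than $3n+6$ vanish, and Lemma~\ref{lem:basic}(c) applies.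
\end{proof}

\section{The algebra after mutation}\label{sec:after}

Differentiating \eqref{eq:Wtilde}, we find that the relations of $P_\lambda$ are \eqref{eq:B}, its primed version, and
\begin{align}
&b^*a^*=-c,\qquad b'^*a'^*=-\lambda c',\qquad b'^*a^*=0,\qquad b^*a'^*=0,\label{eq:R1}\\
&xb^*+yb'^*=0,\quad y'b^*+x'b'^*=0,\quad a^*x+a'^*y'=0,\quad a^*y+a'^*x'=0,\label{eq:R2}\\
&x=-gd,\qquad x'=-g'd'.\label{eq:R3}
\end{align}
Here \eqref{eq:R1} comes from $x,x',y,y'$, \eqref{eq:R2} from $a^*,a'^*,b^*,b'^*$, and \eqref{eq:R3} from $c,c'$. The parameter appears in a single relation.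

\subsection{Exchanging the two halves}

Let $\sigma$ be the automorphism of $\widetilde Q$ that fixes $k$ and exchanges primed and unprimed vertices and arrows; it exchanges $x$ with $x'$ and $y$ with $y'$.

\begin{lemma}\label{lem:swap}
There is an isomorphism of $K$-algebras $\Sigma_\lambda:P_\lambda\to P_{1/\lambda}$ with $e_i\mapsto e_{\sigma(i)}$, $a^*\mapsto\lambda a'^*$, $a'^*\mapsto\lambda a^*$, and $z\mapsto\sigma(z)$ for all other arrows $z$.
\end{lemma}

\begin{proof}
Let $S$ be the sum of the last four terms of \eqref{eq:Wtilde}. The map $\sigma$ permutes these terms, so $\sigma(\widetilde W_\lambda)=\lambda(xc+h)+(x'c'+h')+S$, and it carries cyclic derivatives to cyclic derivatives. Each term of $S$ contains exactly one of $a^*,a'^*$, so multiplying these two arrows by $\lambda$ turns $\sigma(\widetilde W_\lambda)$ into $\lambda(xc+h)+(x'c'+h')+\lambda S=\lambda\widetilde W_{1/\lambda}$. Apply Lemma~\ref{lem:subst}(b).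
\end{proof}

Thus a statement proved in $P_\lambda$ for all $\lambda$ yields, through $\Sigma_{1/\lambda}$, the statement with primed and unprimed symbols exchanged, up to the scalars on $a^*,a'^*$. We call it the \emph{swapped} statement.

\subsection{Spanning sets}

Let $\mathfrak r$ be the radical of $P_\lambda$, and put $A=e_1P_\lambda e_1$ and $A'=e_{1'}P_\lambda e_{1'}$.

\begin{lemma}\label{lem:span}
The algebra $P=P_\lambda$ is finite-dimensional. The following statements and their swapped versions hold.
\begin{enumerate}
\item[(a)] $yc'=0$, $xc=0$ and $wx=-w^2d$.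
\item[(b)] $A$ is spanned by $e_1,v,\dots,v^n,w,\dots,w^{n-1}$. It is a commutative local algebra with $\operatorname{rad}A=vA+wA=A\cap\mathfrak r$ and $A/\operatorname{rad}A=K$, and $vw\operatorname{rad}A=0$.
\item[(c)] $e_1Pe_2=Ad$, $e_2Pe_1=cA$, $e_1Pe_4=Af_1$, $e_4Pe_1=f_2f_3A$, $e_1Pe_{2'}=Ay$, $e_1Pe_{1'}=0$.
\item[(d)] $e_kPe_1=a^*A$ and $e_2Pe_k=Kb^*+c\,e_1Pe_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:R1} and \eqref{eq:R2}, $yc'=-\lambda^{-1}yb'^*a'^*=\lambda^{-1}xb^*a'^*=0$. By \eqref{eq:R3} and Lemma~\ref{lem:block}, $xc=-gv=-(wv+nv^n)=0$ and $wx=-(w^2+nwv^{n-1})d=-w^2d$, where $wv^{n-1}=0$ because $n-1\ge2$.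

Now take a path in $\widetilde Q$ between vertices different from $k$. First replace each $x$ by $-gd$ and each $x'$ by $-g'd'$; this does not shorten the path. Then replace each passage through $k$ using \eqref{eq:R1}: it becomes $0$ or a multiple of $c$ or $c'$. The passages are disjoint pairs of consecutive arrows, so the length is at most halved. We obtain a combination of paths in the block arrows and $y,y'$. In such a path $y$ can be followed only by $c'$ and $y'$ only by $c$, and $yc'=0=y'c$ by (a) and its swapped version. Hence:
\begin{itemize}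
\item[$(*)$] a path of length $N$ between vertices other than $k$ is a combination of paths of length at least $N/2$, each of which is a block path, or an unprimed block path followed by $y$, or a primed block path followed by $y'$.
\end{itemize}
An arbitrary path of length $N$ contains a subpath of length at least $N-2$ with both ends different from $k$. By $(*)$ and Lemma~\ref{lem:block}(c) it vanishes if $(N-2)/2>3n+5$. So $P$ is finite-dimensional and spanned by paths.

(b) By $(*)$, $A$ is spanned by the block paths from $1$ to $1$, which are the words in $v,w$. Lemma~\ref{lem:block} gives commutativity, the spanning set, and $vw\cdot v=vw\cdot w=0$. We have $A=Ke_1+vA+wA$, $vA+wA\subseteq A\cap\mathfrak r$ and $e_1\notin\mathfrak r$. So $vA+wA=A\cap\mathfrak r$ is a nilpotent ideal of codimension one.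

(c) By $(*)$, a path starting at $1$ and ending at a vertex other than $k$ is a combination of unprimed block paths and of paths (word in $v,w$)$\cdot y$; the latter end at $2'$. None of these ends at $1'$. The block paths from $1$ to $2$ and to $4$ are words in $v,w$ followed by $d$ and by $f_1$. A path of the kinds in $(*)$ ending at $1$ is an unprimed block path, and those starting at $2$ and at $4$ are $c$ and $f_2f_3$ followed by a word.

(d) A path from $k$ to $1$ starts with $a^*$ or $a'^*$, so $e_kPe_1=a^*A+a'^*e_{1'}Pe_1=a^*A$ by the swapped version of (c). A path from $2$ to $k$ starts with $c$, or equals $b^*$, or starts with $b^*a^*=-c$ or with $b^*a'^*=0$.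
\end{proof}

For $u\in A$ or $u\in A'$ we write $\bar u\in K$ for the residue of $u$ modulo the radical.

\subsection{Three test modules}

Lemma~\ref{lem:span} bounds $P_\lambda$ from above. To compare coefficients we also need to know that certain elements are nonzero, and that the two relations of \eqref{eq:R2} used in the chain \eqref{eq:chain} determine the ratio of their two terms. To show this we exhibit modules, using Lemma~\ref{lem:basic}(d).

\begin{lemma}\label{lem:test}
In $P_\theta$, for every $\theta\in K^*$:
\begin{enumerate}
\item[(a)] $vw\ne0$ and $v'w'\ne0$;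
\item[(b)] if $u_1,u_2\in A$ and $u_1\,xb^*+u_2\,yb'^*=0$, then $\bar u_1=\bar u_2$;
\item[(c)] if $u\in A$, $u'\in A'$ and $a^*u\,y+a'^*u'x'=0$, then $\bar u=\bar u'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We build a module on a commutative algebra satisfying the relations of Lemma~\ref{lem:block}. The algebra $K[v,w]/(v^2w,vw^2,v^{n+1},w^{n+1})$ has the basis $1,v,\dots,v^n,w,\dots,w^n,vw$, and $v^n,w^n,vw$ are annihilated by $v$ and $w$. So the span of $vw+nv^n$ and $vw+nw^n$ is an ideal; let $\hat A$ be the quotient. Since $n\ne0$ in $K$, the element $vw$ is not in this span. Thus $vw\neq0$, $vg=0$ and $wq=0$ in $\hat A$.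

Let $M_1=\hat A$, $M_2=M_3=M_k=v\hat A$, $M_4=M_5=w\hat A$, and $M_i=0$ for primed $i$. Let $d_1$ and $f_1$ act as multiplication by $v$ and by $w$; let $d_2,f_2,b^*$ act as identities, $c$ and $f_3$ as inclusions into $\hat A$, and $a^*$ as minus the inclusion; let all other arrows, in particular $x$ and $y$, act as zero. Every cycle of arrows acting nontrivially passes through $1$, and each return to $1$ acts as multiplication by $v$, $-v$ or $w$, so long paths act as zero. In \eqref{eq:R1}, $b^*a^*$ acts as minus the inclusion, which is $-c$; the other three relations start or end at a primed vertex. In \eqref{eq:R2}, every term contains one of $x,x',y,y'$. In \eqref{eq:R3}, $x$ acts as zero and $gd$ as multiplication by $gv=0$. In \eqref{eq:B}, $d_2cg$ and $cgd_1$ begin by multiplying $v\hat A$ by $g$, the paths $f_2f_3q$ and $f_3qf_1$ begin by multiplying $w\hat A$ by $q$, and $qf_1f_2$ is multiplication by $qw$; all are zero. The remaining primed relations start at primed vertices. So $M$ is a $P_\theta$-module, and $1\cdot vw\ne0$. Hence $vw\ne0$ in $P_\theta$ for all $\theta$, and $v'w'\neq0$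 is the swapped statement.

(b) We want a vector $m_1$ at the vertex $1$ with $m_1xb^*\ne0$. If $v$ acts as zero, then \eqref{eq:R3} forces $m_1x=-m_1wd$, and \eqref{eq:R2} forces $m_1yb'^*=-m_1xb^*$. This leads to the module with basis $m_1,\tilde m_1,m_2,m_3,m_4,m_5,m_{2'},m_k$, each vector lying at the vertex in its index, and with nonzero actions
\begin{gather*}
m_1\overset{f_1}{\longmapsto}m_4\overset{f_2}{\longmapsto}m_5\overset{f_3}{\longmapsto}\tilde m_1\overset{d_1}{\longmapsto}m_3\overset{d_2}{\longmapsto}m_2\overset{b^*}{\longmapsto}m_k,\\
m_1\overset{x}{\longmapsto}-m_2,\qquad m_1\overset{y}{\longmapsto}m_{2'}\overset{b'^*}{\longmapsto}m_k .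
\end{gather*}
Paths of length $7$ act as zero. The arrows $c,a^*,a'^*,x',y'$ and all primed block arrows act as zero. Hence $v$ acts as zero; $w$ sends $m_1$ to $\tilde m_1$ and $\tilde m_1$ to $0$; and since $n-1\geq2$, the element $q$ acts as zero and $g$ acts as $w$. Every term of \eqref{eq:R1} contains $a^*,a'^*,c$ or $c'$. In the last three relations of \eqref{eq:R2} every term starts with $x',y',a^*$ or $a'^*$. For the first, $m_1(xb^*+yb'^*)=-m_k+m_k=0$, and $\tilde m_1$ is killed by $x$ and $y$. For \eqref{eq:R3}, $m_1(x+gd)=-m_2+\tilde m_1d=0$, and $\tilde m_1$ is killed by $x$ and $g$; the relation for $x'$ starts at $1'$. Each relation in \eqref{eq:B} contains $c$ or $q$ as a factor, and in the primed version every term starts with a primed block arrow. So this is a $P_\theta$-module. For $u\in A$ we have $m_1u\in\bar um_1+K\tilde m_1$, so $m_1(u_1xb^*+u_2yb'^*)=(\bar u_2-\bar u_1)m_k$.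

(c) Now we want $m_k$ with $m_ka^*y\ne0$; this forces $m_ka'^*x'\ne0$, and $x'=-g'd'$. Take the basis $m_k,m_1,m_{1'},\tilde m_{1'},m_{2'},m_{3'},m_{4'},m_{5'}$ with nonzero actions
\begin{gather*}
m_k\overset{a'^*}{\longmapsto}m_{1'}\overset{f_1'}{\longmapsto}m_{4'}\overset{f_2'}{\longmapsto}m_{5'}\overset{f_3'}{\longmapsto}\tilde m_{1'}\overset{d_1'}{\longmapsto}m_{3'}\overset{d_2'}{\longmapsto}m_{2'},\\
m_{1'}\overset{x'}{\longmapsto}-m_{2'},\qquad m_k\overset{a^*}{\longmapsto}m_1\overset{y}{\longmapsto}m_{2'} .
\end{gather*}
Paths of length $7$ act as zero. The arrows $b^*,b'^*,c',x,y'$ and all unprimed block arrows act as zero. Hence $v,w,v'$ act as zero; $w'$ sends $m_{1'}$ to $\tilde m_{1'}$ and $\tilde m_{1'}$ to $0$; $q'$ acts as zero and $g'$ acts as $w'$. Every term of \eqref{eq:R1} starts with $b^*,b'^*,c$ or $c'$. In the first three relations of \eqref{eq:R2} every term ends with $b^*,b'^*,x$ or $y'$, and $m_k(a^*y+a'^*x')=m_{2'}-m_{2'}=0$. In \eqref{eq:R3}, both $x$ and $gd$ act as zero; $m_{1'}(x'+g'd')=-m_{2'}+\tilde m_{1'}d'=0$, and $\tilde m_{1'}$ is killed by $x'$ and $g'$. The relations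 \eqref{eq:B} consist of unprimed block arrows, and each primed one contains $c'$ or $q'$ as a factor. So this is a $P_\theta$-module. We have $m_1u=\bar um_1$ and $m_{1'}u'\in\bar u'm_{1'}+K\tilde m_{1'}$, with $\tilde m_{1'}x'=0$. Hence $m_k(a^*uy+a'^*u'x')=(\bar u-\bar u')m_{2'}$.
\end{proof}

\section{Isomorphisms over $R$}\label{sec:overR}

We prove Theorem~\ref{thm:A}(2).

\subsection{The condition is sufficient}\label{sub:if}

Let $\tau=\lambda/\theta$ satisfy $\tau^{n-2}=1$, and choose $s\in K$ with $s^n=\tau$. Consider the rescaling
\[
d_1\mapsto sd_1,\qquad f_1\mapsto s^{n-1}f_1,\qquad x\mapsto\tau x,\qquad y\mapsto\tau y,\qquad a'^*\mapsto\tau a'^*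
\]
fixing all other arrows of $\widetilde Q$. Then $v\mapsto sv$ and $w\mapsto s^{n-1}w$, so $vw$, $v^n$, $w^n$ are multiplied by $s^n=\tau$, $s^n=\tau$ and $s^{n(n-1)}=\tau^{n-1}=\tau$. Each of the cycles $xc$, $xb^*a^*$, $yb'^*a^*$, $y'b^*a'^*$, $x'b'^*a'^*$ contains exactly one of $x,y,a'^*$ and is multiplied by $\tau$. The term $\lambda(x'c'+h')=\tau\theta(x'c'+h')$ is fixed. So $\widetilde W_\lambda\mapsto\tau\widetilde W_\theta$, and $P_\lambda\cong P_\theta$ as $R$-algebras by Lemma~\ref{lem:subst}(b).

\subsection{The condition is necessary}

Let $\varphi:P_\lambda\to P_\theta$ be an isomorphism of $R$-algebras. Arguments of $\varphi$ are elements of $P_\lambda$; all other symbols, including $A$ and $A'$, refer to $P=P_\theta$. We follow the computation of Section~\ref{sec:idea}, with residues in place of the scaling factors.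

\medskip\noindent\emph{The shape of $\varphi$.} Since $\varphi$ maps $e_iP_\lambda e_j$ onto $e_iPe_j$, Lemma~\ref{lem:span}(c),(d) let us write
\[
\begin{aligned}
&\varphi(d)=\delta d, &&\varphi(a^*)=a^*\alpha, &&\varphi(b^*)=\beta b^*+c\,\zeta, &&\varphi(y)=\eta y,\\
&\varphi(d')=\delta'd', &&\varphi(a'^*)=a'^*\alpha', &&\varphi(b'^*)=\beta'b'^*+c'\zeta', &&
\end{aligned}
\]
with $\delta,\alpha,\eta\in A$, $\delta',\alpha'\in A'$, $\beta,\beta'\in K$, $\zeta\in e_1Pe_k$ and $\zeta'\in e_{1'}Pe_k$. We fix such a choice.

\medskip\noindent\emph{Step 1: the links through $x$ and $x'$.} Applying $\varphi$ to $c=-b^*a^*$ gives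
\[
\varphi(c)=-(\beta b^*+c\zeta)a^*\alpha=c\gamma,\qquad\gamma=(\beta e_1-\zeta a^*)\alpha\in A .
\]
In $P_\lambda$ we have $c'=-\lambda^{-1}b'^*a'^*$, while $b'^*a'^*=-\theta c'$ in $P_\theta$. So
\[
\varphi(c')=-\lambda^{-1}(\beta'b'^*+c'\zeta')a'^*\alpha'=c'\gamma',\qquad\gamma'=\lambda^{-1}(\theta\beta'e_{1'}-\zeta'a'^*)\alpha'\in A'.
\]
As $\zeta a^*\in A\cap\mathfrak r=\operatorname{rad}A$ and $\zeta'a'^*\in\operatorname{rad}A'$,
\begin{equation}\label{eq:s1}
\bar\gamma=\bar\alpha\beta,\qquad\bar\gamma'=(\theta/\lambda)\,\bar\alpha'\beta' .
\end{equation}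
This is the only step in which the parameters enter.

\medskip\noindent\emph{Step 2: each half is rigid.} Since $A$ is commutative, $\varphi(v)=\delta\,dc\,\gamma=vs$ with $s=\delta\gamma$. Also $\varphi(w)=\varphi(f_1)\varphi(f_2f_3)\in Af_1\cdot f_2f_3A=wA$, so $\varphi(w)=wt$ for some $t\in A$. We claim that $s$ and $t$ are units. The ideal $e_1Pe_2Pe_1=Ad\cdot cA=vA$ is defined by idempotents, so $\varphi$ maps the corresponding ideal of $e_1P_\lambda e_1$ onto it, and $vsA=vA$. Thus $v=vsu$ for some $u\in A$. If $s\in\operatorname{rad}A$, then $e_1-su$ is a unit and $v=0$, contradicting Lemma~\ref{lem:test}(a). The same argument with $e_1Pe_4Pe_1=wA$ shows that $t$ is a unit. So $\bar s,\bar t\in K^*$.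

Apply $\varphi$ to $vw=-nv^n=-nw^n$. The three images are $vw\,st$, $-nv^ns^n=vw\,s^n$ and $-nw^nt^n=vw\,t^n$. Since $vw\operatorname{rad}A=0$ and $vw\ne0$, we get $\bar s\bar t=\bar s^{\,n}=\bar t^{\,n}$. Therefore $\bar t=\bar s^{\,n-1}$ and $(\bar s\bar t)^n=\bar s^{\,n}\bar t^{\,n}=(\bar s\bar t)^2$. The swapped versions of the lemmas give, in the same words, $\varphi(v')=v's'$ with $s'=\delta'\gamma'$ and $\varphi(w')=w't'$, with the same equations. Altogether
\begin{equation}\label{eq:s2}
\bar s=\bar\delta\bar\gamma,\qquad\bar t=\bar s^{\,n-1},\qquad(\bar s\bar t)^{n-2}=1,\qquad\text{and the same with primes.}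
\end{equation}

\medskip\noindent\emph{Step 3: the links through $c$ and $c'$.} A priori $\varphi(x)$ lies only in $Ad$; we need it in $Ax$, so that $xc=0$ can be used in the next step. Applying $\varphi$ to $x=-gd$ gives $\varphi(x)=-(wt+nv^{n-1}s^{n-1})\delta d$. By Lemma~\ref{lem:block},
\[
w\operatorname{rad}A=wvA+w^2A\subseteq w^2A,\qquad v^{n-1}\operatorname{rad}A=v^nA+v^{n-1}wA=Kw^n\subseteq w^2A,
\]
because $wv=-nw^n$, $v^{n-1}w=0$ and $v^n=w^n$. So modulo $w^2A$ we may replace $s,t,\delta$ by their residues, and $\bar s^{\,n-1}=\bar t$ gives $(wt+nv^{n-1}s^{n-1})\delta\equiv\bar t\bar\delta\,g$. With $w^2d=-wx$ from Lemma~\ref{lem:span}(a),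
\[
\varphi(x)\in-\bar t\bar\delta\,gd+Aw^2d=\bar t\bar\delta\,x+Awx .
\]
The same computation applies to $x'=-g'd'$. Hence $\varphi(x)=\xi x$ and $\varphi(x')=\xi'x'$ for some $\xi\in A$, $\xi'\in A'$ with
\begin{equation}\label{eq:s3}
\bar\xi=\bar t\bar\delta,\qquad\bar\xi'=\bar t'\bar\delta' .
\end{equation}

\medskip\noindent\emph{Step 4: the link through $a^*$.} Apply $\varphi$ to $xb^*+yb'^*=0$. Since $xc=0$ and $yc'=0$, the terms with $\zeta,\zeta'$ drop out:
\[
0=\xi x(\beta b^*+c\zeta)+\eta y(\beta'b'^*+c'\zeta')=\beta\xi\,xb^*+\beta'\eta\,yb'^* .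
\]
Lemma~\ref{lem:test}(b) gives
\begin{equation}\label{eq:s4}
\beta\bar\xi=\beta'\bar\eta .
\end{equation}

\medskip\noindent\emph{Step 5: the link through $b'^*$.} Applying $\varphi$ to $a^*y+a'^*x'=0$ gives $a^*\alpha\eta\,y+a'^*\alpha'\xi'x'=0$, and Lemma~\ref{lem:test}(c) gives
\begin{equation}\label{eq:s5}
\bar\alpha\bar\eta=\bar\alpha'\bar\xi' .
\end{equation}

\medskip\noindent\emph{Conclusion.} We move along the chain \eqref{eq:chain}, using \eqref{eq:s2} and \eqref{eq:s3}, then \eqref{eq:s1}, \eqref{eq:s4}, \eqref{eq:s5}, \eqref{eq:s1}, and again \eqref{eq:s3} and \eqref{eq:s2}: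
\[
\bar s\bar t=\bar\xi\bar\gamma=\bar\xi\beta\bar\alpha=\bar\eta\beta'\bar\alpha=\bar\xi'\beta'\bar\alpha'=(\lambda/\theta)\,\bar\xi'\bar\gamma'=(\lambda/\theta)\,\bar s'\bar t' .
\]
Raising to the power $n-2$ and using \eqref{eq:s2} for both halves gives $(\lambda/\theta)^{n-2}=1$. This proves Theorem~\ref{thm:A}(2). \qed

\begin{remark}
Both assumptions on $n$ are needed for the parameter to survive. For $n=2$ the computation of Section~\ref{sub:if} works for every $\tau$, so all $P_\lambda$ are isomorphic. If $n=0$ in $K$, the cyclic derivatives of $v^n,w^n,v'^n,w'^n$ vanish, so $P_\lambda$ does not change if we replace $h,h'$ by $vw,v'w'$. Then multiplying $d_1,x,y,a'^*$ by $\tau=\lambda/\theta$ sends the simplified $\widetilde W_\lambda$ to $\tau$ times the simplified $\widetilde W_\theta$, and again all $P_\lambda$ are isomorphic.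
\end{remark}

\section{Isomorphisms over $K$}\label{sec:overK}

To prove Theorem~\ref{thm:A}(3) we reduce an arbitrary isomorphism to one that permutes the idempotents $e_i$, and then determine the possible permutations.

Let $\varphi:P_\lambda\to P_\theta$ be an isomorphism of $K$-algebras. It preserves radicals, so it induces an automorphism of $R$, and $\varphi(e_i)\equiv e_{\pi(i)}\bmod\mathfrak r$ for a permutation $\pi$ of the vertices. The element $u=\sum_i\varphi(e_i)e_{\pi(i)}$ is congruent to $1$ modulo $\mathfrak r$, hence a unit, and $\varphi(e_i)u=\varphi(e_i)e_{\pi(i)}=ue_{\pi(i)}$. After composing $\varphi$ with conjugation by $u$ we may assume $\varphi(e_i)=e_{\pi(i)}$. Then $\varphi$ maps $e_i(\mathfrak r/\mathfrak r^2)e_j$ onto $e_{\pi(i)}(\mathfrak r/\mathfrak r^2)e_{\pi(j)}$, so $\pi$ is an isomorphism of Gabriel quivers.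

The linear parts of the relations \eqref{eq:B}--\eqref{eq:R3} and their primed versions span $c,c',x,x'$. By Lemma~\ref{lem:basic}(b) with $N=1$, the Gabriel quiver $\Gamma$ of $P_\lambda$ consists of the other arrows of $\widetilde Q$, the solid arrows on the right of Figure~\ref{fig:quivers}; it does not depend on $\lambda$. In $\Gamma$, the vertices $1,1'$ have three outgoing arrows, $k$ has two, and all others have one. So $\pi$ fixes $k$ and preserves $\{1,1'\}$. Suppose $\pi(1)=1$, hence $\pi(1')=1'$. The targets of the arrows from $1$ are $3,4,2'$. Among them only $2'$ has an arrow to $k$, so $\pi$ fixes $2'$; exchanging the roles of the halves, $\pi$ fixes $2$. Among them only $3$ has an arrow to $2$, so $\pi$ fixes $3$, then $4$, then the target $5$ of the arrow from $4$. The same argument starting from $1'$ fixes $3',4',5'$. So $\pi$ is the identity. If $\pi(1)=1'$, this applies to $\sigma\pi$, and $\pi=\sigma$.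

If $\pi$ is the identity, part (2) gives $(\lambda/\theta)^{n-2}=1$. If $\pi=\sigma$, then $\Sigma_\theta\circ\varphi:P_\lambda\to P_{1/\theta}$ is an isomorphism of $R$-algebras (Lemma~\ref{lem:swap}), and part (2) gives $(\lambda\theta)^{n-2}=1$. Conversely, if $(\lambda/\theta)^{n-2}=1$, then $P_\lambda\cong P_\theta$ by part (2), and if $(\lambda\theta)^{n-2}=1$, then $P_\lambda\cong P_{1/\theta}\cong P_\theta$ by part (2) and Lemma~\ref{lem:swap}. This completes the proof of Theorem~\ref{thm:A}. \qed

\section{Homogeneous potentials}\label{sec:homog}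

Consider first the situation behind Theorem~\ref{thm:A}: $W=W_1+W_2$ and $W'=W_1+\lambda W_2$, where $W_1$ and $W_2$ have no common arrow. The derivatives of $W'$ are obtained from those of $W$ by the linear map $G$ that multiplies the arrows of $W_2$ by $\lambda$ and fixes the others. If $W_2$ is homogeneous of degree $m$, the substitution $H$ that multiplies the arrows of $W_2$ by an $m$-th root of $\lambda$ sends $W$ to $W'$. The proof of Theorem~\ref{thm:B} does the same in general: it compares the derivatives by a linear map $G$ on arrows and distributes $G$ evenly over the $m$ positions of a cycle by taking an $m$-th root.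

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Step 1: lifting the isomorphism.} Let $f:\mathcal P(Q,W)\to\mathcal P(Q',W')$ be an isomorphism of $R$-algebras. As $m\ge3$, both Jacobian ideals lie in the square of the arrow ideal, so $Q$ and $Q'$ are the Gabriel quivers of the two algebras. They have equally many arrows $i\to j$ for all $i,j$, and we identify $Q'=Q$. Let $\pi,\pi'$ be the projections of $K\langle\langle Q\rangle\rangle$ onto the two algebras and $\mathfrak r'=\pi'(\mathfrak m)$. For each arrow $a:i\to j$ the element $f(\pi(a))$ lies in $e_i\mathfrak r'e_j$; choose $F(a)\in e_i\mathfrak me_j$ with $\pi'(F(a))=f(\pi(a))$, and let $F$ be the resulting endomorphism. The homomorphisms $\pi'F$ and $f\pi$ agree on $KQ$, and both map $\mathfrak m^N$ into $\mathfrak r'^N$. Since $K\langle\langle Q\rangle\rangle=KQ+\mathfrak m^N$ for all $N$, their difference takes values in $\bigcap_N\mathfrak r'^N=0$. So $\pi'F=f\pi$. The linear part $L$ of $F$ is the map induced by $f$ on radical modulo radical squared, so it is bijective, and $F$ is an automorphism by Lemma~\ref{lem:subst}(a). From $\pi'F=f\pi$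 we get $F(\mathcal J(W))=\mathcal J(W')$.

\emph{Step 2: reduction to equal spaces of relations.} Let $V$ and $V'$ be the spans of the $\partial_aW$ and of the $\partial_aW'$. They are homogeneous of the same degree $m-1$, and $\mathcal J(W')\subseteq V'+\mathfrak m^m$ by Lemma~\ref{lem:basic}(b). For $\rho\in V$ we have $F(\rho)\in\mathcal J(W')$ and $F(\rho)\equiv L(\rho)\bmod\mathfrak m^m$, so $L(\rho)\in V'$. Applying this to $F^{-1}$, whose linear part is $L^{-1}$, gives $L(V)=V'$. By Lemma~\ref{lem:subst}(b), the derivatives of $L(W)$ span $V'$. Since $(Q,L(W))$ is right-equivalent to $(Q,W)$, we may replace $W$ by $L(W)$ and assume $V=V'$.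

\emph{Step 3: the map $G$.} Potentials are only relevant up to cyclic equivalence, so we pass to a canonical representative. Let $C\subseteq E^{\otimes_Rm}$ be the span of the cycles of length $m$, and let $\sigma:C\to C$ be the rotation $a_1a_2\cdots a_m\mapsto a_2\cdots a_ma_1$. Put
\[
\hat W=\sum_{a\in Q_1}a\,\partial_aW=W+\sigma W+\dots+\sigma^{m-1}W .
\]
Then $\sigma\hat W=\hat W$, and $\hat W$ is cyclically equivalent to $mW$. The same holds for $\hat W'=\sum_aa\,\partial_aW'$.

Fix vertices $i,j$ and let $N$ be the number of arrows $i\to j$. The families $(\partial_aW)_{a:i\to j}$ and $(\partial_aW')_{a:i\to j}$ both span $e_jVe_i$, so they define two surjections $K^N\to e_jVe_i$. Two such surjections differ by an automorphism of $K^N$: their kernels have the same dimension, and each surjection identifies a complement of its kernel with the target. So there is an invertible matrix $(g_{ab})$ with $\partial_aW'=\sum_bg_{ab}\,\partial_bW$ for $a,b:i\to j$. Let $G$ be the bimodule automorphism of $E$ with $G(b)=\sum_ag_{ab}\,a$. For a bimodule endomorphism $T$ of $E$ and $1\le j\le m$, let $T_j:C\to C$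 apply $T$ to the $j$-th arrow of a cycle. The map $T\mapsto T_j$ is an algebra homomorphism, $T_i$ commutes with $T'_j$ for $i\ne j$, and $\sigma T_j=T_{j-1}\sigma$ with indices modulo $m$. Now
\[
G_1\hat W=\sum_bG(b)\,\partial_bW=\sum_aa\sum_bg_{ab}\,\partial_bW=\hat W' .
\]
Since $\hat W$ and $\hat W'$ are fixed by $\sigma$, applying $\sigma$ repeatedly gives $G_j\hat W=\hat W'$ for all $j$. By induction on $r$,
\[
G_1^r\hat W=G_1^{r-1}G_j\hat W=G_jG_1^{r-1}\hat W=G_j^r\hat W .
\]
Hence $T_1\hat W=T_j\hat W$ for every polynomial $T$ in $G$. This is why the root of $G$ must be taken among the polynomials in $G$.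

\emph{Step 4: an $m$-th root of $G$.} The algebra $K[G]$ of polynomials in $G$ is commutative and finite-dimensional, so it is a finite product of local algebras with residue field $K$ and nilpotent maximal ideals, and $G$ is a unit in it. In a local factor with maximal ideal $\mathfrak n$, choose $H^{(1)}\in K^*$ whose $m$-th power is the residue of $G$. If $H^{(r)}$ is a unit with $(H^{(r)})^m\equiv G\bmod\mathfrak n^r$, put $\varepsilon=(G-(H^{(r)})^m)/(m(H^{(r)})^{m-1})\in\mathfrak n^r$, which makes sense because $m\ne0$ in $K$. Then $H^{(r+1)}=H^{(r)}+\varepsilon$ is a unit with $(H^{(r+1)})^m\equiv G\bmod\mathfrak n^{r+1}$. This is Hensel's lemma, and since $\mathfrak n$ is nilpotent it yields $H\in K[G]$ with $H^m=G$. The map $H$ is a bimodule automorphism of $E$; let $\varphi_H$ be the automorphism of $K\langle\langle Q\rangle\rangle$ with $\varphi_H(a)=H(a)$. On $C$ it acts as $H_1H_2\cdots H_m$. The $H_j$ commute and agree on $\hat W$, so we can move $H_m,H_{m-1},\dots,H_2$ in turn next to $\hat W$ and replace each by $H_1$: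
\[
\varphi_H(\hat W)=H_1H_2\cdots H_m\hat W=H_1^m\hat W=G_1\hat W=\hat W' .
\]
The map $\varphi_H$ commutes with $\sigma$ on $C$, so it preserves cyclic equivalence. Thus $m\varphi_H(W)$ is cyclically equivalent to $\hat W'$, hence to $mW'$. Dividing by $m$, we see that $(Q,W)$ and $(Q',W')$ are right-equivalent.

\emph{Step 5: mutation.} By \cite[Theorem~5.2]{DWZ}, the right-equivalence class of $\tilde\mu_k(Q,W)$ is determined by that of $(Q,W)$. By the uniqueness of reduced parts, the same holds for $\mu_k(Q,W)$, and right-equivalent QPs have Jacobian algebras isomorphic as $R$-algebras.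
\end{proof}

\begin{remark}
Right-equivalence can fail without the hypotheses on $m$. Let $\operatorname{char}K=p>0$, let $Q$ be the triangle of Example~\ref{ex:triangle}, and let $W=0$, $W'=(abc)^p$, both homogeneous of degree $3p$. All cyclic derivatives of $W'$ are multiples of $p$, so the Jacobian algebras coincide. But $W'$ is not cyclically equivalent to $0$, since the sum of the coefficients of the paths of length $3p$ is invariant under cyclic equivalence. For $m=2$, let $Q$ have arrows $a_1,a_2:1\to2$ and $b:2\to1$ with $W=a_1b$, and let $Q'$ have one arrow $1\to2$ with $W'=0$. Both Jacobian algebras are the path algebra of $1\to2$, but only one of the complete path algebras is finite-dimensional.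
\end{remark}

\begin{thebibliography}{9}

\bibitem{DWZ}
Derksen, Weyman and Zelevinsky, \emph{Quivers with potentials and their representations I}.

\bibitem{Mizuno}
Yuya Mizuno, \emph{APR tilting modules and graded quivers with potential}, arXiv:1112.4266 (2011).

\end{thebibliography}
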